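# Nil elements of a group need not form a subgroup

## Finite groups, where $\mathrm{nil}(G)$ is the hypercenter

Group commutators are $[g,k]=g^{-1}k^{-1}gk$, and longer ones are left-normed: $[g_1,\dots,g_{k+1}]=[[g_1,\dots,g_k],g_{k+1}]$. The upper central series of $G$ is $Z_0(G)=1$ and
$$Z_i(G)=\{g\in G: [g,x]\in Z_{i-1}(G)\text{ for all }x\in G\}.$$
Unwinding this, $g\in Z_k(G)$ if and only if $[g,x_1,\dots,x_k]=1$ for all $x_1,\dots,x_k\in G$. The group is nilpotent of class at most $k$ when $Z_k(G)=G$, equivalently when all left-normed commutators of length $k+1$ in elements of $G$ are trivial. The hypercenter $Z^*(G)$ is the last term of the upper central series, continued transfinitely; if $G$ is finite, then $Z^*(G)=Z_n(G)$ for all large $n$.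

**Definition.** For a group $G$,
$$\mathrm{nil}(G)=\{g\in G:\ \langle g,h\rangle\text{ is nilpotent for every }h\in G\}.$$

For example, $\mathrm{nil}(S_3)=1$, because any transposition and any $3$-cycle together generate the non-nilpotent group $S_3$. If $G$ is nilpotent, then $\mathrm{nil}(G)=G$.

Is $\mathrm{nil}(G)$ a subgroup? It contains $1$. It is closed under powers and inverses, since $\langle g^k,h\rangle\le\langle g,h\rangle$ and subgroups of nilpotent groups are nilpotent. Only products are in doubt. For finite groups there is no problem.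

**Proposition 1.** If $G$ is finite, then $\mathrm{nil}(G)=Z^*(G)$. In particular $\mathrm{nil}(G)$ is a subgroup.

**Proof, the inclusion $\supseteq$.** Let $g\in Z_n(G)$, $h\in G$, $H=\langle g,h\rangle$. By induction on $i$ we have $H\cap Z_i(G)\le Z_i(H)$: if $x\in H\cap Z_i(G)$ and $y\in H$, then $[x,y]\in H\cap Z_{i-1}(G)\le Z_{i-1}(H)$. So $g\in Z_n(H)$, the quotient $H/Z_n(H)$ is generated by the image of $h$, hence abelian, and $H=Z_{n+1}(H)$ is nilpotent.

**Proof, the inclusion $\subseteq$.** Let $g\in\mathrm{nil}(G)$. Then $g$ is a product of powers of $g$ of prime power order. These powers lie in $\mathrm{nil}(G)$, and $Z^*(G)$ is a subgroup, so we may assume that $g$ has order a power of a prime $p$.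

If $h$ has order prime to $p$, then $\langle g,h\rangle$ is a finite nilpotent group, that is, the direct product of its Sylow subgroups, so $g$ and $h$ commute. Let $D$ be the subgroup generated by all elements of order prime to $p$. It is normal and it centralizes $g$. Since $D$ is normal, it centralizes every conjugate of $g$. Every element of $G$ is the product of an element of $p$-power order and an element of order prime to $p$, so $G/D$ is a $p$-group. Let $P$ be a Sylow $p$-subgroup containing $g$; then $G=DP$. A conjugate of $g$ by $dq$ ($d\in D$, $q\in P$) is $q^{-1}d^{-1}g\,dq=q^{-1}gq\in P$. So the normal closure $N$ of $g$ lies in $P$ and is centralized by $D$.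

For $n\in N$ and $x=dq$ we get $[n,x]=n^{-1}(q^{-1}d^{-1}n\,dq)=[n,q]$, again an element of $N$. Hence $[n,d_1q_1,\dots,d_kq_k]=[n,q_1,\dots,q_k]$. If $k$ is the nilpotency class of $P$, this is $1$. So $g\in N\le Z_k(G)$. $\square$

Which part of this proof depends on finiteness? The work with $D$ separates the prime $p$ from the other primes. If $G$ is itself a $p$-group, this part is empty, and all that remains is the fact that a *finite* $p$-group is nilpotent. For infinite $p$-groups that fact is not available, and the proof says nothing at all. Infinite $p$-groups are therefore a natural place to look for trouble.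

## The two theorems about infinite groups

The question whether $\mathrm{nil}(G)$ is a subgroup for every group $G$ is posed in E. Jespers and M. H. Shahzamanian, "The Non-Nilpotent Graph of a Semigroup", arXiv:1203.2428 (2012). The equality $\mathrm{nil}(G)=Z^*(G)$ is known for finite $G$, more generally for $G$ with the maximal condition on subgroups, and for finitely generated solvable $G$. In general the answer is no.

**Theorem 2.** For every prime $p$ there is an infinite, residually finite $p$-group $G=\langle a,b,c\rangle$ with $a,b,c\in\mathrm{nil}(G)$ such that $\langle ab,ac\rangle$ is not nilpotent. Hence $ab\notin\mathrm{nil}(G)$, and $\mathrm{nil}(G)$ is not a subgroup. There is also a torsion-free, residually (torsion-free nilpotent) group with the same properties.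

**Theorem 3.** $\mathrm{nil}(G)$ need not even be closed under products of commuting elements. For every prime $p$ there is a residually finite $p$-group $G=\langle a,b,h\rangle$ with $a,b\in\mathrm{nil}(G)$, $ab=ba$, and $\langle ab,h\rangle$ not nilpotent. Here $a,b$ both have order $p$ if $p$ is odd; if $p=2$, then $a^2=b^4=1$. There is also a torsion-free $G$ with commuting $a,b\in\mathrm{nil}(G)$ and $\langle ab,h\rangle$ not nilpotent for some $h\in G$.

In Theorem 2 the group is generated by three elements of $\mathrm{nil}(G)$, and three is least possible: if $G=\langle a,b\rangle$ with $a\in\mathrm{nil}(G)$, then $G$ is nilpotent by the definition of $\mathrm{nil}(G)$, so $\mathrm{nil}(G)=G$.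

## Groups of the form $1+A^+$

We first turn the problem about groups into a problem about graded algebras. Throughout, $F$ is a field and $A=\bigoplus_{k\ge0}A_k$ is a graded associative algebra with $A_0=F$ and every $A_k$ finite-dimensional. Put $A^+=\bigoplus_{k\ge1}A_k$, $A_{\ge k}=\bigoplus_{i\ge k}A_i$, $A_{>k}=A_{\ge k+1}$. Let $E\subseteq A_1$ be nonempty, and suppose:

$$\text{for all }v\in E,\ u\in A^+\text{ there is }N\text{ such that every product of }N\text{ factors from }\{v,u\}\text{ is }0.\tag{1}$$

Taking all factors equal to $u$ gives $u^N=0$. So every $u\in A^+$ is nilpotent, $1+u$ has the inverse $1-u+u^2-\cdots\in 1+A^+$, and $1+A^+$ is a group under multiplication. The computation we use repeatedly is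
$$[g,k]=g^{-1}k^{-1}gk=1+g^{-1}k^{-1}(gk-kg)=1+g^{-1}k^{-1}\big((g-1)(k-1)-(k-1)(g-1)\big).\tag{2}$$
For instance, if $A=F\langle x,y\rangle$ modulo all words of length at least $3$, then $[1+x,1+y]=1+(xy-yx)$, because the factor $g^{-1}k^{-1}\in1+A^+$ cannot change an element of top degree.

The next lemma says that (1) produces elements of $\mathrm{nil}(G)$.

**Lemma 4.** Assume (1). Let $G\le1+A^+$, $v\in E$ and $1+v\in G$. Then $1+v\in\mathrm{nil}(G)$.

**Proof.** Let $1+u\in G$, and let $R$ be the non-unital subalgebra generated by $v$ and $u$. Every product of at least $N$ factors from $\{v,u\}$ contains a product of $N$ such factors, so $R^N=0$ for the $N$ of (1). For $i\ge1$ the set $1+R^i$ is a subgroup, since $(1+r)^{-1}=1-r+r^2-\cdots$. By (2), $[1+R^i,1+R^j]\subseteq1+R^{i+j}$: the factor $g^{-1}k^{-1}$ lies in $1+R$, and $(1+R)R^{i+j}\subseteq R^{i+j}$. So left-normed commutators of length $N$ in elements of $1+R$ lie in $1+R^N=1$. The group $1+R$ is nilpotent and contains $\langle1+v,1+u\rangle$. $\square$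

The next lemma gives a way to see that two elements of $1+A^+$ do *not* generate a nilpotent group.

**Lemma 5.** Assume (1). Let $s,r\in A_1$, $g\in1+s+A_{\ge2}$, $h\in1+r+A_{\ge2}$. If $\langle g,h\rangle$ is nilpotent, then the non-unital subalgebra $R$ of $A$ generated by $s,r$ satisfies $R\cap A_k=0$ for all large $k$.

**Proof.** Write $\alpha*\beta=\alpha\beta-\beta\alpha$ for the Lie bracket.

**Step 1: read off leading terms of commutators.** If $g_1\in1+\alpha+A_{>i}$ and $g_2\in1+\beta+A_{>j}$ with $\alpha\in A_i$, $\beta\in A_j$, $i,j\ge1$, then (2) gives $[g_1,g_2]\in1+\alpha*\beta+A_{>i+j}$. By induction, a left-normed group commutator of length $c+1$ with entries in $\{g,h\}$ lies in $1+\lambda+A_{>c+1}$, where $\lambda\in A_{c+1}$ is the corresponding left-normed Lie commutator in $s,r$. If $\langle g,h\rangle$ has class at most $c$, this group commutator is $1$, so $\lambda=0$. Hence all left-normed Lie commutators in $s,r$ of length at least $c+1$ vanish.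

**Step 2: the Lie algebra $\Lambda$ generated by $s,r$ is finite-dimensional.** $\Lambda$ is spanned by left-normed commutators in $s,r$. To see this we show that $\xi*\eta$ lies in their span whenever $\xi,\eta$ are left-normed, by induction on the length of $\eta$. Length $1$ is clear. If $\eta=\eta'*t$ with $t\in\{s,r\}$, then the Jacobi identity reads
$$\xi*(\eta'*t)=(\xi*\eta')*t-(\xi*t)*\eta',$$
and both terms on the right are in the span by induction. By Step 1, $\Lambda$ is spanned by finitely many homogeneous elements $l_1,\dots,l_q$, namely the left-normed commutators of length at most $c$; we include $s$ and $r$ in the list.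

**Step 3: $R$ is finite-dimensional.** Every product of $t\ge1$ elements from $\{l_1,\dots,l_q\}$ is a combination of ordered products $l_1^{k_1}\cdots l_q^{k_q}$ with at least one and at most $t$ factors. This goes by induction on $t$, and for fixed $t$ on the number of inversions: replacing an adjacent pair $l_jl_i$ with $j>i$ by $l_il_j$ removes an inversion and changes the product by the same product with $l_j*l_i$ in place of the pair. Since $l_j*l_i$ is a combination of the $l$'s, the change is a combination of products with $t-1$ factors. As $s,r$ are among the $l$'s, the ordered products span $R$. Each $l_i\in A^+$ is nilpotent, so only finitely many ordered products are nonzero, and $\dim R<\infty$.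

Since $R$ is generated by homogeneous elements, it is the direct sum of the spaces $R\cap A_k$, and only finitely many of these are nonzero. $\square$

**Lemma 6.** Assume (1). If $F=\mathbb F_p$, then $1+A^+$ is a residually finite $p$-group. If $F=\mathbb Q$, then $1+A^+$ is torsion-free and residually (torsion-free nilpotent). The same holds for all subgroups.

**Proof.** Since $\bigcap_kA_{\ge k}=0$, an element $1+u\ne1$ has nontrivial image in the group $1+A^+/A_{\ge k}$ for some $k$. The algebra $A^+/A_{\ge k}$ is finite-dimensional with $k$-th power zero, so $1+A^+/A_{\ge k}$ is nilpotent, by the computation in the proof of Lemma 4. Over $\mathbb F_p$ it is finite, and $(1+u)^{p^k}=1+u^{p^k}=1$ for large $k$, so $1+A^+$ is a $p$-group.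

Over $\mathbb Q$, let $u$ be nilpotent and $(1+u)^n=1$ with $n\ge1$. Then $0=u\big(n+\binom n2u+\cdots+u^{n-1}\big)$. The bracket is a nonzero scalar plus a nilpotent element, hence a unit, so $u=0$. This applies to elements of $A^+$ and of $A^+/A_{\ge k}$, so both groups are torsion-free. The properties pass to subgroups. $\square$

So we want a graded algebra $A$ with (1) for a set $E$ containing, say, $x$ and $y$, in which the subalgebra generated by $s=x+y$ and one further element $r$ of degree $1$ is nonzero in infinitely many degrees. Then $(1+x)(1+y)=1+s+xy$ and any element of $1+r+A_{\ge2}$ generate a non-nilpotent group by Lemma 5.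

## Counting relations against one two-generated subalgebra

Let $T=F\langle X\rangle$ be the free unital associative algebra on a finite set $X$, graded by degree, $T=\bigoplus_{k\ge 0}T_k$, $T^+=\bigoplus_{k\ge1}T_k$. The sensible first attempt is of Golod–Shafarevich type: let $F$ be countable, list all pairs $(v,u)$ with $v\in E$, $u\in T^+$, and for each pair choose a large $N$ and put all words of length $N$ in $v,u$, or rather all their homogeneous components, into an ideal. If $N$ grows fast along the list, the relations are sparse, and one hopes to show by counting that $T$ modulo the ideal is infinite-dimensional. For our purpose this breaks at two exact points.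

*Infinite dimension is not enough.* Let $X=\{x,y,z\}$, $s=x+y$, $r=x+z$. Then $s,r,x$ is a basis of $T_1$, so $T$ is free on $s,r,x$. The quotient of $T$ by the four relations $ss,sr,rs,rr$ has as basis the words in $s,r,x$ without two adjacent letters from $\{s,r\}$; it contains all $x^k$ and is infinite-dimensional. Yet the subalgebra generated by $s,r$ has dimension $2$. A few relations can destroy the one subalgebra we care about, and the dimension of $A$ does not notice.

*The count is too large.* If $u\in T_1$ is linearly independent of $v$, then the words of length $N$ in $v,u$ are $2^N$ linearly independent relations of degree $N$. But the words of length $N$ in $s,r$ also span a space of dimension only $2^N$. A dimension count that is to leave something of this space must use fewer than $2^N$ relations.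

Here is what gets past both points.

For the second, arrange that $v^K$ is already killed for each $v\in E$, with a fixed $K\ge2$. Then only words in $v,u$ that do not contain $v^K$ need new relations. For letters $V,U$ let $g_K(t)$ be the number of words of length $t$ in $V,U$ without the factor $V^K$, and $f_K(k)=\sum_{t\le k}g_K(t)$. For instance $g_2(t)=1,2,3,5$ for $t=0,1,2,3$, and $g_3(3)=7$. These numbers grow like $\sigma^t$ with $\sigma<2$. If the words in $s,r$ still grow at a rate larger than $\sigma$, the count has room.

For the first, keep track not of $\dim A$ but of one prescribed space through a construction compatible with tensor products. Fix $\ell\ge1$ and put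
$$\ell_n=2^n\ell .$$
Think of $T_{\ell_n}$ as words cut into $2^n$ blocks of length $\ell$; the blocks are then paired, and so on. Multiplication is an isomorphism $T_{\ell_n}\otimes T_{\ell_n}\to T_{\ell_{n+1}}$. If $U_n\subseteq T_{\ell_n}$ is the space of things killed at level $n$, then killing $U_n$ in either half gives
$$T_{\ell_{n+1}}/(U_nT_{\ell_n}+T_{\ell_n}U_n)\ \cong\ (T_{\ell_n}/U_n)\otimes(T_{\ell_n}/U_n).\tag{3}$$
Under (3) the image of a product $WW$ is the tensor square of the image of $W$, for any subspace $W\subseteq T_{\ell_n}$: the dimension of the image of the prescribed subspace is exactly squared. We then kill a small further space $S_{n+1}$, which costs at most $\dim S_{n+1}$. The price is that the construction speaks only about aligned blocks. We shall recover an honest ideal by collecting the elements that, wherever they are placed inside a word of length $\ell_n$, land in $U_n$.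

For a subspace $B\subseteq T_\ell$, what is killed at level $n$ because of $B$ alone is
$$B^{(n)}=\sum_{\alpha=0}^{2^n-1}T_{\alpha\ell}\,B\,T_{\ell_n-(\alpha+1)\ell}\subseteq T_{\ell_n}.$$
As an example let $\ell=2$ and $B=\mathrm{span}(x^2,y^2,z^2)$ in $F\langle x,y,z\rangle$. Then $B^{(1)}=BT_2+T_2B$ is spanned by the words of length $4$ one of whose two blocks is a square. So $yx\,xx\in B^{(1)}$ but $yx\,xz\notin B^{(1)}$: a square that straddles a block boundary is not seen, whereas a cube always contains an aligned square. This is why $K=3$ and not $K=2$ will go with this $B$.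

## An ideal that makes pairs nilpotent and spares $Y^{2^n}$

Products of subspaces are spans of products, "monomial" means a word in $X$, and $\mathrm{pr}_d(t)$ is the component of $t\in T$ of degree $d$.

**Lemma 7.** Let $F$ be a countable field. Let $B,Y\subseteq T_\ell$ be subspaces, $E\subseteq T_1\setminus\{0\}$ finite and nonempty, $K\ge2$, $\sigma>1$, $C>0$. Assume

* (a) $\dim\,(Y+B)/B>\sigma^\ell$;
* (b) $T_iv^KT_j\subseteq B^{(n)}$ whenever $v\in E$ and $i+K+j=\ell_n$;
* (c) $f_K(k)\le C\sigma^k$ for all $k\ge0$.

Then there is a homogeneous two-sided ideal $I\subseteq T^+$ of $T$ such that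

1. for all $v\in E$, $u\in T^+$ there is $N$ such that every product of $N$ factors from $\{v,u\}$ lies in $I$;
2. $Y^{2^n}\not\subseteq I$ for every $n\ge0$;
3. if $r\in T_k$ and $T_irT_j\subseteq B^{(n)}$ for all $n,i,j$ with $i+k+j=\ell_n$, then $r\in I$.

The proof has five steps.

**Step 1: the relations for one pair $(v,u)$.** We want to kill, inside a window of length $L$, everything a long product of $v$'s and $u$'s can show there. The window may cut through a monomial at its left end and at its right end, so what is visible is a suffix, then a full word in $v,u$, then a prefix. Accordingly, for $v\in E$ and $u\in T^+$ let $P$ (respectively $Q$) be the finite set of suffixes (respectively prefixes), including the empty one, of monomials occurring in $v$ or $u$. For a word $\omega$ in $V,U$ let $\omega(v,u)$ be its value at $V\mapsto v$, $U\mapsto u$. Let $S(v,u,L)\subseteq T_L$ be the span of all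
$$\pi\,\mathrm{pr}_d(\omega(v,u))\,\kappa,\qquad \pi\in P,\ \kappa\in Q,\ d=L-|\pi|-|\kappa|\ge0,\ \omega\text{ without factor }V^K .$$
For example, with $v=x$, $u=y+yz$, $L=4$, $\pi=z$, $\kappa=y$ we have $d=2$; the word $\omega=U$ contributes $z\,yz\,y$, and $\omega=VU$, with value $xy+xyz$, contributes $z\,xy\,y$.

Since $v,u\in T^+$, a nonzero $\mathrm{pr}_d(\omega(v,u))$ forces $|\omega|\le d\le L$. Given $\pi,\kappa$, the degree $d$ is determined. So by (c)
$$\dim S(v,u,L)\le|P||Q|f_K(L)\le C_{v,u}\sigma^L,\qquad C_{v,u}=C|P||Q|.\tag{4}$$
The constant depends on the pair, but not on $L$.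

**Step 2: choosing the levels and defining $U_n$.** We distribute the pairs over very sparse levels. The set $E\times T^+$ is countable because $F$ is countable and $X$ is finite; enumerate it as $(v_1,u_1),(v_2,u_2),\dots$. Put $\sigma_1=(\dim\,(Y+B)/B)^{1/\ell}$, so $\sigma_1>\sigma$ by (a). Fix $\tau$ with $\sigma<\tau<\sigma_1$; then $\tau>1$. Choose an integer $M\ge0$ with
$$\sigma_1\,2^{-2^{-M}}\ge\tau .$$
Choose $m_1<m_2<\cdots$ with $m_j\ge M+j$ and so large that for $L=\ell_{m_j}$
$$L>\max(1,\deg u_j),\qquad C_{v_j,u_j}\sigma^L\le\tfrac12\tau^L,\tag{5}$$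
where $\deg u_j$ is the largest degree of a monomial occurring in $u_j$, and $\deg 0=0$. This is possible because $\tau>\sigma$. Put $S_n=S(v_j,u_j,\ell_{m_j})$ if $n=m_j$, and $S_n=0$ if $n$ is none of the $m_j$. Define $U_0=B$ and
$$U_{n+1}=U_nT_{\ell_n}+T_{\ell_n}U_n+S_{n+1}\subseteq T_{\ell_{n+1}} .$$

What is killed at level $m$ stays killed in every aligned block at later levels: for $m\le n$ and $0\le\alpha<2^{n-m}$,
$$T_{\alpha\ell_m}\,U_m\,T_{\ell_n-(\alpha+1)\ell_m}\subseteq U_n.\tag{6}$$
This is an induction on $n$. For $n=m$ it is trivial. For $n>m$ the block lies in the left or in the right half of $T_{\ell_n}=T_{\ell_{n-1}}T_{\ell_{n-1}}$, so by induction the space lies in $U_{n-1}T_{\ell_{n-1}}$ or in $T_{\ell_{n-1}}U_{n-1}$, hence in $U_n$. The case $m=0$ gives $B^{(n)}\subseteq U_n$.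

**Step 3: $Y^{2^n}\not\subseteq U_n$.** We show that the image of $Y^{2^n}$ keeps a growth rate of at least $\tau$. Let
$$d_n=\dim\,(Y^{2^n}+U_n)/U_n,\qquad \rho_n=d_n^{1/\ell_n},$$
so $\rho_0=\sigma_1$. By (3), the image of $Y^{2^{n+1}}=Y^{2^n}Y^{2^n}$ in $T_{\ell_{n+1}}/(U_nT_{\ell_n}+T_{\ell_n}U_n)$ has dimension $d_n^2$. Factoring out the image of $S_{n+1}$ as well lowers the dimension by at most $\dim S_{n+1}$:
$$d_{n+1}\ge d_n^2-\dim S_{n+1}.\tag{7}$$
We claim that for all $n\ge0$
$$\rho_n\ \ge\ \sigma_1\prod_{j:\,m_j\le n}2^{-1/\ell_{m_j}}\ \ge\ \sigma_12^{-2^{-M}}\ \ge\ \tau.\tag{8}$$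
The second inequality holds because $\sum_j1/\ell_{m_j}\le\sum_j2^{-m_j}\le\sum_{j\ge1}2^{-M-j}=2^{-M}$. The first is proved by induction; for $n=0$ the product is empty, since $m_j\ge 1$.

If $S_{n+1}=0$, then (7) gives $d_{n+1}\ge d_n^2$. Since $\ell_{n+1}=2\ell_n$, this says $\rho_{n+1}\ge\rho_n$, and the right-hand product does not grow. If $n+1=m_j$ and $L=\ell_{n+1}$, then by (8) for $n$, (5) and (4),
$$d_n^2=\rho_n^{2\ell_n}=\rho_n^L\ge\tau^L\ge2\,C_{v_j,u_j}\sigma^L\ge2\dim S_{n+1}.$$
So $d_{n+1}\ge\frac12d_n^2$ and $\rho_{n+1}\ge2^{-1/L}\rho_n$, which is exactly the new factor in the product. This proves (8), and so $d_n>0$ for all $n$.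

**Step 4: the ideal, and properties 2 and 3.** We collect the elements that are killed in every position, aligned or not:
$$I_k=\{r\in T_k:\ T_irT_j\subseteq U_n\text{ whenever }i+k+j=\ell_n\},\qquad I=\bigoplus_kI_k .$$
Each $I_k$ is a subspace. If $r\in I_k$ and $t\in T_1$, then $T_i(rt)T_j\subseteq T_irT_{j+1}$ and $T_i(tr)T_j\subseteq T_{i+1}rT_j$, so $rt,tr\in I_{k+1}$. Since $T$ is generated by $T_1$, $I$ is a homogeneous two-sided ideal. Taking $i=j=0$ in the definition gives $I_{\ell_n}\subseteq U_n$. If $Y^{2^n}\subseteq I$, then $Y^{2^n}\subseteq I_{\ell_n}\subseteq U_n$ and $d_n=0$, contrary to Step 3; this is property 2. It implies $1\notin I$, so $I_0=0$ and $I\subseteq T^+$. Property 3 holds since $B^{(n)}\subseteq U_n$.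

**Step 5: property 1.** We show that a product of enough factors is caught in an aligned window. Let $(v,u)=(v_j,u_j)$, $m=m_j$, $L=\ell_m$ and $N=2L$. Let $\omega=l_1\cdots l_N$ be any word of length $N$ in $V,U$. We show that $r:=\mathrm{pr}_k(\omega(v,u))$ lies in $I_k$ for each $k$. We may assume $r\ne0$, so $k\ge N=2L$.

*Finding the window.* Let $i+k+j'=\ell_n$. Then $\ell_n\ge2L$, so $n>m$. The least multiple $\alpha L$ of $L$ with $\alpha L\ge i$ satisfies $\alpha L<i+L$, so $[\alpha L,(\alpha+1)L)\subseteq[i,i+k)$. Put $a=\alpha L-i\ge0$. It suffices to show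
$$r\in T_a\,U_m\,T_{k-a-L},\tag{9}$$
because then $T_irT_{j'}\subseteq T_{\alpha L}U_mT_{\ell_n-(\alpha+1)L}\subseteq U_n$ by (6).

*Cutting at the window.* Expand all $N$ factors into monomials. Then $r$ is a linear combination of products $\mu_1\cdots\mu_N$, where $\mu_t$ is a monomial occurring in the value of $l_t$ and $\sum_t|\mu_t|=k$; the coefficient is the product of the coefficients of the $\mu_t$. Put $c_t=|\mu_1|+\cdots+|\mu_t|$, a strictly increasing sequence from $c_0=0$ to $c_N=k$. Since $0\le a<k$ and $0<a+L\le k$, there are unique indices $g,g'$ with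
$$c_{g-1}\le a<c_g,\qquad c_{g'-1}<a+L\le c_{g'} .$$
From $c_{g'}\ge a+L>a\ge c_{g-1}$ we get $g\le g'$. If $g=g'$, then $|\mu_g|\ge L$, contradicting $L>\max(1,\deg u)$. So $g<g'$. Write
$$\mu_g=\mu'\pi,\ |\mu'|=a-c_{g-1},\qquad \mu_{g'}=\kappa\mu'',\ |\kappa|=a+L-c_{g'-1};$$
then $\pi\in P$ and $\kappa\in Q$.

*Regrouping.* Group the sequences $(\mu_t)$ by the data $(g,g',c_{g-1},\mu_g,c_{g'-1},\mu_{g'})$. For fixed data, the conditions on the remaining monomials separate: those with index below $g$ have total degree $c_{g-1}$, those strictly between $g$ and $g'$ have total degree $d:=c_{g'-1}-c_{g-1}-|\mu_g|$, and those above $g'$ have total degree $k-c_{g'-1}-|\mu_{g'}|$. So the three sums are independent, and the middle one is $\mathrm{pr}_d(\omega'(v,u))$ with $\omega'=l_{g+1}\cdots l_{g'-1}$. The whole contribution of these data lies in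
$$T_a\cdot\big(\pi\,\mathrm{pr}_d(\omega'(v,u))\,\kappa\big)\cdot T_{k-a-L},$$
where $|\pi|+d+|\kappa|=(c_g-a)+(c_{g'-1}-c_g)+(a+L-c_{g'-1})=L$.

*The middle element lies in $U_m$.* If $\omega'$ has no factor $V^K$, it lies in $S(v,u,L)=S_m\subseteq U_m$. If $\omega'=\omega_1V^K\omega_2$, then, as $v^K\in T_K$, it equals
$$\sum_{d_1+K+d_2=d}\pi\,\mathrm{pr}_{d_1}(\omega_1(v,u))\;v^K\;\mathrm{pr}_{d_2}(\omega_2(v,u))\,\kappa .$$
Each summand lies in some $T_{i_1}v^KT_{j_1}$ with $i_1+K+j_1=L=\ell_m$, and so in $B^{(m)}\subseteq U_m$ by (b). This proves (9), and with it Lemma 7. $\square$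

If $I$ is as in Lemma 7 and $A=T/I$, then $A_0=F$, all $A_k$ are finite-dimensional, and property 1 is condition (1) for the image of $E$. So Lemmas 4, 5 and 6 apply to $A$. We write elements of $T$ also for their images in $A$.

## Proof of Theorem 2: squares in blocks of length two

Let $F=\mathbb F_p$ or $F=\mathbb Q$, $T=F\langle x,y,z\rangle$, and
$$\ell=2,\quad B=\mathrm{span}(x^2,y^2,z^2),\quad E=\{x,y,z\},\quad K=3,\quad\sigma=7^{1/3},$$
$$s=x+y,\quad r=x+z,\quad Y=\mathrm{span}(ss,sr,rs,rr).$$

**Hypothesis (a): nothing of $Y$ is lost modulo $B$.** Modulo $B$,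
$$ss\equiv xy+yx,\quad sr\equiv xz+yx+yz,\quad rs\equiv xy+zx+zy,\quad rr\equiv xz+zx .$$
In a vanishing linear combination, the monomials $yz$ and $zy$ show that $sr$ and $rs$ have coefficient $0$; then $xy$ and $xz$ show the same for $ss$ and $rr$. So $\dim\,(Y+B)/B=4$, and $4>7^{2/3}=\sigma^\ell$ because $4^3=64>49=7^2$.

**Hypothesis (b): cubes contain aligned squares.** Let $v\in E$ and $i+3+j=\ell_n=2^{n+1}$. If $i=2\alpha$ is even, then $T_iv^3T_j\subseteq T_{2\alpha}v^2T_{j+1}$. If $i+1=2\alpha$ is even, then $T_iv^3T_j\subseteq T_{2\alpha}v^2T_j$. In both cases the space lies in $T_{2\alpha}BT_{\ell_n-2\alpha-2}\subseteq B^{(n)}$.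

**Hypothesis (c): the words without $V^3$.** Cut a word of length $t$ into $\lfloor t/3\rfloor$ pieces of length $3$, with at most $7$ possibilities each, and a remainder of length at most $2$, with at most $4$ possibilities. So $g_3(t)\le4\cdot7^{t/3}=4\sigma^t$, and summing the geometric series, $f_3(k)\le C\sigma^k$ with $C=4\sigma/(\sigma-1)$.

**The group.** Take $I$ from Lemma 7, $A=T/I$, $a=1+x$, $b=1+y$, $c=1+z$ and $G=\langle a,b,c\rangle\le1+A^+$. By Lemma 4, $a,b,c\in\mathrm{nil}(G)$. Moreover $ab=1+s+xy$ and $ac=1+r+xz$. If $\langle ab,ac\rangle$ were nilpotent, then by Lemma 5 the subalgebra $R$ generated by $s,r$ would vanish in all large degrees. But the image of $Y^{2^n}$ lies in $R\cap A_{2^{n+1}}$ and is nonzero for every $n$ by property 2. So $\langle ab,ac\rangle$ is not nilpotent. Since $ac\in G$, we get $ab\notin\mathrm{nil}(G)$ although $a,b\in\mathrm{nil}(G)$, and $\mathrm{nil}(G)$ is not a subgroup.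

By Lemma 6, for $F=\mathbb F_p$ the group $G$ is a residually finite $p$-group; it is infinite because finite $p$-groups are nilpotent. For $F=\mathbb Q$ it is torsion-free and residually (torsion-free nilpotent). This proves Theorem 2. $\square$

## Proof of Theorem 3: blocks that end in $z$

Now $a=1+x$ and $b=1+y$ must commute, so $xy-yx$ must lie in $I$, and property 3 asks that $T_i(xy-yx)T_j\subseteq B^{(n)}$ in *every* position. Simply adding $xy-yx$ to the $B$ of the previous section does not do this. With $\ell=2$, $B=\mathrm{span}(x^2,y^2,z^2,xy-yx)$ and $n=1$, the element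
$$z(xy-yx)z=zx\cdot yz-zy\cdot xz$$
has image $zx\otimes yz-zy\otimes xz$ in $(T_2/B)\otimes(T_2/B)$. The monomials $zx,zy,xz,yz$ are linearly independent modulo $B$, so this image is nonzero and the element is not in $B^{(1)}$. The trouble is a relation straddling a block boundary. The cure is to make each block end in $z$: we let $B$ contain all monomials of length $\ell$ that end in $x$ or $y$. Then a relation in $x,y$ that straddles a boundary puts an $x$ or a $y$ at the end of a block and is killed. This costs one letter per block, which does not matter if $\ell$ is large.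

There is also the choice of exponents. We want small powers of $x$ and $y$ to vanish, so that $K$ is small, while larger powers of $s=x+y$ survive. In characteristic different from $2$, the relations $x^2=y^2=0$ leave $s^2=2xy\ne0$. In characteristic $2$ they force $s^2=0$, and then the method fails numerically. Indeed, let $\varphi=(1+\sqrt5)/2$. From $g_2(t)=g_2(t-1)+g_2(t-2)$, $g_2(0)=1$, $g_2(1)=2$, induction gives $\varphi^t\le g_2(t)\le\varphi^{t+1}$. Hypothesis (c) for $K=2$ (and all the more for larger $K$) forces $\sigma\ge\varphi$, while the words of length $\ell-1$ in $s,z$ modulo $s^2$ span a space of dimension at most $g_2(\ell-1)\le\varphi^\ell\le\sigma^\ell$, so (a) fails for the blocks used below. In characteristic $2$ we therefore use $y^3=0$ instead of $y^2=0$.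

**Setup.** Let $F=\mathbb F_p$ or $\mathbb Q$, and $e=2$ if $\operatorname{char}F\ne2$, $e=3$ if $\operatorname{char}F=2$. Let $T=F\langle x,y,z\rangle$, let $J$ be the ideal of $T$ generated by $x^2,\ y^e,\ xy-yx$, and let $C_0=F[x,y]/(x^2,y^e)$, $s=x+y$.

**Step 1: many words in $s,z$ survive modulo $J$.** In $C_0$ we have $s^e\ne0$ and $s^{e+1}=0$. For $e=2$: $s^2=2xy\ne0$ and $s^3=2x^2y+2xy^2=0$. For $e=3$ in characteristic $2$: $s^2=y^2$, $s^3=xy^2\ne0$, $s^4=y^4=0$. Sorting monomials by the number $k$ of letters $z$,
$$T=\bigoplus_{k\ge0}F\langle x,y\rangle\,z\,F\langle x,y\rangle\,z\cdots z\,F\langle x,y\rangle\ \cong\ \bigoplus_{k\ge0}F\langle x,y\rangle^{\otimes(k+1)} .$$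
The generators of $J$ lie in $F\langle x,y\rangle$ and generate there an ideal $J_0$ with $F\langle x,y\rangle/J_0=C_0$. In the $k$-th summand, $J$ is the sum of the spaces with $J_0$ in one tensor factor. So $T/J\cong\bigoplus_kC_0^{\otimes(k+1)}$. The elements $1,s,\dots,s^e$ of $C_0$ are nonzero of different degrees, hence linearly independent. The word $s^{a_0}zs^{a_1}z\cdots zs^{a_k}$ corresponds to $s^{a_0}\otimes\cdots\otimes s^{a_k}$. Therefore the words in $s,z$ not containing $s^{e+1}$ are linearly independent in $T/J$.

**Step 2: the data for Lemma 7.** Let $\ell\ge4$, to be fixed in Step 5. Let $Z\subseteq T_\ell$ be the span of the monomials not ending in $z$. Put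
$$B=(J\cap T_\ell)+Z,\qquad E=\{x,y\},\qquad K=e,\qquad Y=W_{\ell-1}z,$$
where $W_k$ is the span of the words of length $k$ in $s,z$.

**Step 3: the relations hold in every position.** We claim: for $q\in\{x^2,y^e,xy-yx\}$ of degree $\delta$ and $i+\delta+j=\ell_n$,
$$T_i\,q\,T_j\subseteq B^{(n)}.\tag{10}$$
Let $\mu\in T_i$, $\nu\in T_j$ be monomials. If $[i,i+\delta)$ lies in one block $[\alpha\ell,(\alpha+1)\ell)$, then $\mu q\nu\in T_{\alpha\ell}(J\cap T_\ell)T_{\ell_n-(\alpha+1)\ell}\subseteq B^{(n)}$. Otherwise some multiple $\beta\ell$ satisfies $i<\beta\ell<i+\delta$. The last letter of the block ending at $\beta\ell$ then belongs to $q$, so in every monomial of $\mu q\nu$ this letter is $x$ or $y$. That block lies in $Z$, and $\mu q\nu\in B^{(n)}$.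

Hypothesis (b) of Lemma 7 follows: for $y^e$ it is (10), and for $x^e$ it follows from (10) because $T_ix^eT_j\subseteq T_ix^2T_{j+e-2}$.

**Step 4: the dimension of $Y$ modulo $B$.** The space $J\cap T_\ell$ is spanned by elements $\mu q\nu$ with $\mu,\nu$ monomials and $q$ one of the three generators. If $\nu=\nu'z$, then $\mu q\nu\in(J\cap T_{\ell-1})z$. Otherwise $\nu$ is empty or ends in $x$ or $y$, and then all monomials of $\mu q\nu$ end in $x$ or $y$, so $\mu q\nu\in Z$. Hence $B=(J\cap T_{\ell-1})z\oplus Z$. Since $T_\ell=T_{\ell-1}z\oplus Z$,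
$$T_\ell/B\ \cong\ T_{\ell-1}/(J\cap T_{\ell-1}),$$
and the image of $Y=W_{\ell-1}z$ corresponds to the image of $W_{\ell-1}$. By Step 1, $\dim\,(Y+B)/B\ge g_{e+1}(\ell-1)$.

**Step 5: the numbers in (a) and (c).** For $t<K$ we have $g_K(t)=2^t$. For $t\ge K$ a word without $V^K$ contains a $U$, and its first $U$ is preceded by at most $K-1$ letters $V$ and followed by an arbitrary word without $V^K$. So
$$g_K(t)=g_K(t-1)+\cdots+g_K(t-K)\qquad(t\ge K).$$

*Case $e=2$.* Take $\sigma=1.7$. The inequality $g_2(t)\le2\cdot1.7^t$ holds for $t=0,1$ ($1\le2$, $2\le3.4$), and the induction step works because $1.7+1\le2.89=1.7^2$. Summing the geometric series gives (c). Next, $g_3(t)\ge1.8^t$ holds for $t=0,1,2$ ($1\ge1$, $2\ge1.8$, $4\ge3.24$), and the induction step works because $1.8^2+1.8+1=6.04\ge5.832=1.8^3$. So $g_3(\ell-1)\ge1.8^{\ell-1}>1.7^\ell$ for large $\ell$, which gives (a).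

*Case $e=3$.* Take $\sigma=1.85$. The inequality $g_3(t)\le2\cdot1.85^t$ holds for $t=0,1,2$ ($1\le2$, $2\le3.7$, $4\le6.845$), and the induction step works because $1.85^2+1.85+1<6.28<6.33<1.85^3$. This gives (c). Next, $g_4(t)\ge1.9^t$ holds for $t=0,1,2,3$ ($1$, $2\ge1.9$, $4\ge3.61$, $8\ge6.859$), and the induction step works because $1.9^3+1.9^2+1.9+1=13.369\ge13.0321=1.9^4$. So $g_4(\ell-1)\ge1.9^{\ell-1}>1.85^\ell$ for large $\ell$, which gives (a).

Fix such an $\ell\ge4$.

**Step 6: the group.** Take $I$ from Lemma 7 and put $A=T/I$, $a=1+x$, $b=1+y$, $h=1+z$, $G=\langle a,b,h\rangle\le1+A^+$. (Here $1+z$ is not claimed to be in $\mathrm{nil}(G)$, as $z\notin E$.) By (10) and property 3, in $A$ we have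
$$x^2=0,\qquad y^e=0,\qquad xy=yx .$$
So $ab=ba$. Over $\mathbb F_p$, $a^p=1+x^p=1$; if $p$ is odd, then $b^p=1+y^p=1$; if $p=2$, then $b^4=1+y^4=1$. By Lemma 4, $a,b\in\mathrm{nil}(G)$.

We have $ab=1+s+xy$ and $h=1+z$. If $\langle ab,h\rangle$ were nilpotent, then by Lemma 5, applied with $r=z$, the subalgebra generated by $s,z$ would vanish in all large degrees. But $Y^{2^n}$ is spanned by products of $\ell_n$ factors $s,z$, so its image lies in this subalgebra in degree $\ell_n$, and it is nonzero for every $n$ by property 2. So $\langle ab,h\rangle$ is not nilpotent, and $ab\notin\mathrm{nil}(G)$.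

If $a=1$ or $b=1$, then $ab\in\{a,b\}\subseteq\mathrm{nil}(G)$, a contradiction. So for odd $p$ both $a$ and $b$ have order exactly $p$. By Lemma 6, $G$ is a residually finite $p$-group for $F=\mathbb F_p$ and torsion-free for $F=\mathbb Q$. This proves Theorem 3. $\square$
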